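# Marked words and the acyclicity of the Drinfeld–Kohno 2-algebras

Throughout, $k$ is a nonzero commutative ring (a field such as $\mathbb C$ is the case to keep in mind), and $\otimes$ without decoration is $\otimes_k$. In any algebra or bimodule, $[x,y]=xy-yx$.

## 1. Marked words and the map that unmarks them

Let $X$ be a finite totally ordered alphabet, $W=kX$ the free $k$-module on it, and $T=T(W)$ the free algebra. Words in $X$ are a $k$-basis of $T$, and the *weight* of a word is its length. Order words by deglex: first by length, then lexicographically. Only finitely many words lie below a given one, so this is a well-order, and $w<w'$ implies $uwv<uw'v$.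

Choose a set $S\subset X^2$ of two-letter words, and for each $s\in S$ an element
$$g_s=s-f_s,\qquad f_s\ \text{a } k\text{-combination of two-letter words } <s .$$
The object on which everything turns is the free $T$-bimodule
$$M=T\otimes kS\otimes T,\qquad k\text{-basis: the } \textbf{marked words } ue_sv\quad(u,v\text{ words},\ s\in S),$$
with the bimodule map $\pi:M\to T$, $\pi(ue_sv)=u\,g_s\,v$. Think of $ue_sv$ as the word $usv$ with one occurrence of the factor $s$ marked. We call $usv$ the *leading word* of $ue_sv$; indeed $\pi(ue_sv)=usv+(\text{smaller words})$. One word can be marked in several ways. We call $ue_sv$ *leftmost* if the marked $s$ is the leftmost occurrence of a factor from $S$ in $usv$, and we let $L\subset M$ be the $k$-span of the leftmost marked words. An *overlap* is a word $xyz$ of three letters with $xy\in S$ and $yz\in S$. A word is *normal* if it has no factor in $S$.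

The image of $\pi$ is the ideal generated by the $g_s$. The kernel of $\pi$ consists of the relations among these relations, the *syzygies*. Some exist for every choice of the $g_s$:
$$e_s\,w\,g_{s'}-g_s\,w\,e_{s'}\in\ker\pi\qquad(s,s'\in S,\ w\text{ a word}), \tag{1}$$
since both terms map to $g_swg_{s'}$. Call these the *trivial syzygies*. We shall see which others are needed.

**Example.** Let $X=\{x>y>z\}$, $S=\{xy,xz,yz\}$ and $g_{ab}=[a,b]$. There is one overlap, $xyz$. The Jacobi identity gives a syzygy
$$[x,e_{yz}]-[y,e_{xz}]+[z,e_{xy}]=x\,e_{yz}-e_{xy}\,z+\big(-e_{yz}x-y\,e_{xz}+e_{xz}\,y+z\,e_{xy}\big).$$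
The leading words inside the bracket are $yzx,\ yxz,\ xzy,\ zxy$, all smaller than $xyz$. So this syzygy exchanges the two ways of marking $xyz$, at the price of smaller marked words.

**Lemma 1.** (a) If $0\neq l\in L$, and $w$ is the largest leading word occurring in $l$, then $w$ is the largest word of $\pi(l)$, with the same coefficient as in $l$. In particular $\pi|_L$ is injective. (b) Every word is, modulo $\pi(L)$, a $k$-combination of normal words.

*Proof.* (a) A word with a factor in $S$ has exactly one leftmost marking, so distinct leftmost marked words have distinct leading words. Since $\pi(ue_sv)=usv+(\text{smaller})$, the largest leading word in $l$ cannot cancel, and nothing larger appears. (b) By induction on the word $w$. If $w$ is not normal, let $m$ be its leftmost marking. Then $w-\pi(m)$ is a combination of smaller words. $\square$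

**Lemma 2 (syzygies).** Suppose that for each overlap $xyz$ there is $\sigma_{xyz}\in\ker\pi$ of weight $3$ with
$$\sigma_{xyz}=x\,e_{yz}-e_{xy}\,z+(\text{combination of weight-3 marked words with leading word}<xyz). \tag{2}$$
Then $\ker\pi$ is the sub-bimodule $P$ generated by the $\sigma_{xyz}$ and the trivial syzygies (1).

*Proof.* Clearly $P\subset\ker\pi$.

**Step 1: changing the mark.** This shows that two markings of the same word differ, modulo $P$, by a combination of marked words with smaller leading words. Two different occurrences of two-letter factors are either disjoint or share one letter. If they are disjoint, the word is $usws'v$, and expanding $g=s-f$ gives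
$$u e_s w s' v-us w e_{s'}v=u\big(e_s w g_{s'}-g_s w e_{s'}\big)v+u e_s w f_{s'}v-u f_s w e_{s'}v .$$
The first term on the right is in $P$; the other two have leading words smaller than $usws'v$. If they share a letter, the word is $uxyzv$, and by (2)
$$u e_{xy}zv-ux e_{yz}v=-u\sigma_{xyz}v+(\text{marked words with smaller leading word}).$$

**Step 2: $M=P+L$.** We show $m\in P+L$ for each marked word $m$, by induction on its leading word $w$. If $m$ is leftmost, done. Otherwise let $m'$ be the leftmost marking of $w$. By Step 1, $m-m'$ is in $P$ plus a combination of marked words with smaller leading words, which lie in $P+L$ by induction.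

**Step 3: conclusion.** Let $m\in\ker\pi$ and write $m=p+l$ with $p\in P$, $l\in L$. Then $\pi(l)=0$, so $l=0$ by Lemma 1(a), and $m\in P$. $\square$

## 2. Two-term algebras, and what $\ker\pi$ controls

**Definition.** An *associative 2-algebra* is a monoid in cochain complexes concentrated in degrees $\{-1,0\}$, with truncated tensor product. Concretely it consists of a unital associative algebra $A$ (degree $0$), an $A$-bimodule $B$ (degree $-1$), and an $A$-bimodule map $\partial:B\to A$ with
$$\partial(b)\,b'=b\,\partial(b')\qquad(b,b'\in B). \tag{3}$$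
Products of two elements of $B$ vanish by truncation. We call (3) the *exchange identity*. The 2-algebra is *acyclic* if $\ker\partial=0$.

**Example.** If $I\subset A$ is a two-sided ideal, the inclusion $I\to A$ is an acyclic 2-algebra; (3) says $bb'=bb'$. Up to isomorphism every acyclic 2-algebra is of this form.

**Example.** Let $A=k[x]$, with one generator $e\in B$ and $\partial e=x^2$. The free bimodule has basis $x^iex^j$, mapping to $x^{i+j+2}$. The element $xe-ex$ is in the kernel. It is not a consequence of (3), because the elements $\partial(b)b'-b\,\partial(b')$ have weight at least $4$ ($e$ having weight $2$). If we impose the relation $[x,e]=0$, then $B$ is spanned by the $x^ie$, which map to the distinct powers $x^{i+2}$, so $\partial$ becomes injective. In the language of Section 1: $S=\{xx\}$, the only overlap is $xxx$, and $\sigma_{xxx}=xe-ex$.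

More generally, given $A$ and a module $V$ of generators with prescribed boundaries $\partial: V\to A$, let
$$\tilde B=(A\otimes V\otimes A)\big/\big(\partial(b)b'-b\,\partial(b')\ :\ b,b'\in A\otimes V\otimes A\big).$$
The elements divided out are killed by $\partial$, so there is an induced $\tilde\partial:\tilde B\to A$. Put $K=\ker\tilde\partial$. Making the 2-algebra acyclic by adding relations in $B$ means choosing $Y\subset K$ that generates $K$ as a bimodule: the kernel of $\tilde B/(Y)\to A$ is $K/(Y)$.

Suppose for a moment that $A=T$ is free, $V=kS$ and $\partial e_s=g_s$. Then $A\otimes V\otimes A=M$ and $\partial=\pi$. For $b=ue_sv$ and $b'=u'e_{s'}v'$,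
$$\partial(b)b'-b\,\partial(b')=-u\big(e_s\,w\,g_{s'}-g_s\,w\,e_{s'}\big)v',\qquad w=vu'.$$
So the exchange identity kills precisely the trivial syzygies, and $K=\ker\pi/(\text{trivial syzygies})$. This is what Lemma 2 is for: when its hypothesis holds, $K$ is generated by the classes of the $\sigma_{xyz}$, all of weight $3$.

## 3. Generators and relations of the Drinfeld–Kohno 2-algebras

Fix $n\in\mathbb N$ and put $N=n+1$. Think of $a_{ij}$ as the edge $\{i,j\}$ on the vertex set $\{1,\dots,N\}$.

**Definition.** The $n$-th *Drinfeld–Kohno 2-algebra* is the associative 2-algebra presented by generators $a_{ij}\in A$ ($1\le i<j\le N$) and $\ell_{ijk},r_{ijk}\in B$ ($1\le i<j<k\le N$), with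
$$\partial(\ell_{ijk})=[a_{ij},a_{ik}+a_{jk}],\qquad \partial(r_{ijk})=[a_{jk},a_{ij}+a_{ik}],$$
subject to the following relations.

(i) For $1\le i<j<k<l\le N$, the elements $R_1,\dots,R_6$ below are zero:
$$\begin{aligned}
R_1&=[a_{il}+a_{jl}+a_{kl},r_{ijk}]-[a_{ij}+a_{ik},\ell_{jkl}]+[a_{jk},\ell_{ijl}+\ell_{ikl}],\\
R_2&=[a_{ij}+a_{ik}+a_{il},r_{jkl}]+[a_{kl},r_{ijk}+r_{ijl}]-[a_{jk}+a_{jl},r_{ikl}],\\
R_3&=[a_{il}+a_{jl}+a_{kl},\ell_{ijk}]+[a_{ij},\ell_{ikl}+\ell_{jkl}]-[a_{ik}+a_{jk},\ell_{ijl}],\\
R_4&=[a_{ij}+a_{ik}+a_{il},\ell_{jkl}]+[a_{jk},r_{ijl}+r_{ikl}]-[a_{jl}+a_{kl},r_{ijk}],\\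
R_5&=[a_{ij},r_{ikl}+r_{jkl}]-[a_{kl},\ell_{ijk}+\ell_{ijl}],\\
R_6&=[a_{ik},r_{ijl}-\ell_{jkl}-r_{jkl}]+[a_{jl},\ell_{ijk}+r_{ijk}-\ell_{ikl}].
\end{aligned}$$

(ii) $[a_{ij},a_{kl}]=0$ if $\{i,j\}\cap\{k,l\}=\varnothing$.

(iii) $[a_{ij},\ell_{klm}]=0$ and $[a_{ij},r_{klm}]=0$ if $\{i,j\}\cap\{k,l,m\}=\varnothing$.

The question comes from Cameron Kemp, "Cartier integration of infinitesimal 2-braidings via 2-holonomy of the CMKZ 2-connection, II: The pentagonator", arXiv:2603.22694 (2026). It is the conjecture that for every $n$ this 2-algebra is acyclic: $\ker\partial=0$. In plain words, do the relations (i) and (iii), together with the exchange identity, account for *all* relations among the elements $\partial\ell_{ijk},\partial r_{ijk}$ of $A$? The answer is yes.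

To be concrete, let $X=\{a_{ij}\}$, $W=kX$, $T=T(W)$. Let $J\subset T$ be the ideal generated by the commutators in (ii), let $A=T/J$, and let $q:T\to A$ be the projection. Let $V$ be the free $k$-module on the symbols $\ell_{ijk},r_{ijk}$, and let $\tilde B$, $\tilde\partial$, $K$ be as in Section 2. Everything is graded by weight, with $|a_{ij}|=1$ and $|\ell_{ijk}|=|r_{ijk}|=2$. Let $B=\tilde B/(\text{(i),(iii)})$.

Lemma 3 below says that $\tilde\partial$ kills (i) and (iii), so $\partial:B\to A$ is defined and is a 2-algebra. It has the universal property of the presentation. Indeed, suppose elements of a 2-algebra $B'\to A'$ have the prescribed boundaries and satisfy (i)–(iii). Then $T\to A'$ factors through $A$ by (ii). The bimodule map $A\otimes V\otimes A\to B'$ commutes with $\partial$, so it kills the exchange elements, because (3) holds in $B'$; and it kills (i),(iii). Let $I=\partial(B)$, an ideal of $A$, and $U=A/I$, the ordinary Drinfeld–Kohno algebra.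

**Theorem A.** $\ker(\partial:B\to A)=0$ for every $n\in\mathbb N$ and every commutative ring $k$. Hence $(B\to A)\to(0\to U)$ is a quasi-isomorphism of associative 2-algebras.

(For the zero ring there is nothing to prove, so we keep $k\ne0$.)

**Theorem B.** Let $K=\ker(\tilde\partial:\tilde B\to A)$.

1. $K$ is a $U$-bimodule generated by the elements (i),(iii). These form a $k$-basis of its weight-3 part $K_3$, which has rank $6\binom{n+1}{4}+20\binom{n+1}{5}$. Moreover $K_{\le2}=0$.
2. For a set $Y\subset K$ of homogeneous elements, the 2-algebra $\tilde B/(Y)\to A$ is acyclic if and only if the weight-3 elements of $Y$ span $K_3$. In particular none of the relations (i),(iii) can be omitted. Over a field, $6\binom{n+1}{4}+20\binom{n+1}{5}$ is the minimal number of homogeneous relations in $B$ needed for acyclicity.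
3. $B$ is a graded free $k$-module with
$$\sum_d\operatorname{rk}(B_d)\,t^d=\Big(\sum_{0\le j\le (n+1)/2}(-1)^j\tfrac{(n+1)!}{2^j\,j!\,(n+1-2j)!}\,t^j\Big)^{-1}-\prod_{m=1}^n\frac1{1-mt}.$$

A general criterion, Theorem C, is stated and proved in Section 11.

## 4. The six four-point relations are cycles

**Lemma 3.** Over every $k$, including $k=\mathbb Z$, $\partial$ sends each left-hand side in (i),(iii) to $0\in A$.

*Proof.* In any associative algebra,
$$[c+Y,[a,X]]-[X,[a,Y]]+[a,[X,c+Y]]=[[c,a],X]. \tag{4}$$
Indeed $[Y,[a,X]]-[X,[a,Y]]=[a,[Y,X]]$ by Jacobi, which cancels $[a,[X,Y]]$. What is left is $[c,[a,X]]-[a,[c,X]]=[[c,a],X]$. So the left side of (4) vanishes as soon as $[c,a]=0$.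

Write $1,2,3,4$ for $i<j<k<l$. In $A$ we have $[a_{12},a_{34}]=[a_{13},a_{24}]=[a_{14},a_{23}]=0$.

* $R_1$: put $a=a_{23},\ c=a_{14},\ X=a_{12}+a_{13},\ Y=a_{24}+a_{34}$. Then $\partial r_{123}=[a,X]$ and $\partial\ell_{234}=[a,Y]$, and $\partial(\ell_{124}+\ell_{134})=[a_{12},a_{14}+a_{24}]+[a_{13},a_{14}+a_{34}]=[X,c+Y]$, because $[a_{12},a_{34}]=[a_{13},a_{24}]=0$. So $\partial R_1$ is the left side of (4), hence $0$.
* $R_2$: put $a=a_{34},\ c=a_{12},\ X=a_{23}+a_{24},\ Y=a_{13}+a_{14}$. Then $\partial r_{234}=[a,X]$, $\partial r_{134}=[a,Y]$, and $\partial(r_{123}+r_{124})=[a_{23},a_{12}+a_{13}]+[a_{24},a_{12}+a_{14}]=[X,c+Y]$. So $\partial R_2$ is the left side of (4), hence $0$.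
* $R_3$: put $a=a_{12},\ c=a_{34},\ X=a_{13}+a_{23},\ Y=a_{14}+a_{24}$. Then $\partial\ell_{123}=[a,X]$, $\partial\ell_{124}=[a,Y]$, and $\partial(\ell_{134}+\ell_{234})=[a_{13},a_{14}+a_{34}]+[a_{23},a_{24}+a_{34}]=[X,c+Y]$. Again (4) gives $0$.
* $R_4$: take $a,c,X,Y$ as for $R_1$. Then $\partial(r_{124}+r_{134})=[a_{24},a_{12}+a_{14}]+[a_{34},a_{13}+a_{14}]=[Y,c+X]$, so $\partial R_4=[c+X,[a,Y]]+[a,[Y,c+X]]-[Y,[a,X]]$, which is (4) with $X,Y$ exchanged, hence $0$.
* $R_5$: with $Q=a_{13}+a_{14}+a_{23}+a_{24}$ we have $\partial(r_{134}+r_{234})=[a_{34},Q]$ and $\partial(\ell_{123}+\ell_{124})=[a_{12},Q]$. So $\partial R_5=[a_{12},[a_{34},Q]]-[a_{34},[a_{12},Q]]=[[a_{12},a_{34}],Q]=0$.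
* $R_6$: note that $\partial(\ell_{ijk}+r_{ijk})=[a_{ij}+a_{jk},a_{ik}]$. With $Q=a_{12}+a_{14}+a_{23}+a_{34}$ this gives $\partial(r_{124}-\ell_{234}-r_{234})=[a_{24},a_{12}+a_{14}]-[a_{23}+a_{34},a_{24}]=[a_{24},Q]$ and $\partial(\ell_{123}+r_{123}-\ell_{134})=[a_{12}+a_{23},a_{13}]-[a_{13},a_{14}+a_{34}]=-[a_{13},Q]$. So $\partial R_6=[a_{13},[a_{24},Q]]-[a_{24},[a_{13},Q]]=[[a_{13},a_{24}],Q]=0$.
* (iii): $a_{ij}$ commutes in $A$ with every letter occurring in $\partial\ell_{klm}$ and $\partial r_{klm}$. $\square$

## 5. Three points, and a warning in weight four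

**The cases $n=0,1$.** There are no triples, so $B=0$ and there is nothing to prove.

**The case $n=2$.** Now $A=T$ is free on $a_{12},a_{13},a_{23}$, and $V$ has basis $\ell=\ell_{123}$, $r=r_{123}$. The relations (i),(iii) are void. Order the letters so that $a_{12}$ is the largest. Then
$$\begin{aligned}
\partial(\ell+r)&=[a_{12}+a_{23},a_{13}]=a_{12}a_{13}+a_{23}a_{13}-a_{13}a_{12}-a_{13}a_{23},\\
\partial(-r)&=[a_{12}+a_{13},a_{23}]=a_{12}a_{23}+a_{13}a_{23}-a_{23}a_{12}-a_{23}a_{13}
\end{aligned}$$
have leading words $a_{12}a_{13}$ and $a_{12}a_{23}$. Take $S=\{a_{12}a_{13},a_{12}a_{23}\}$. An overlap would need a letter that is both first in one word of $S$ and second in another, and there is none. So Lemma 2 holds with no $\sigma$'s: $\ker\pi$ is generated by trivial syzygies, $B=M/\ker\pi$, and $\partial$ is injective.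

**A natural plan for general $n$.** Weight $2$ is easy, and weight $3$ is a finite linear problem: compute the kernel of $W\otimes V\oplus V\otimes W\to A_3$ and check that (i),(iii) span it. The sensible first attempt is to do this and hope that higher weights take care of themselves, since all generators have weight $2$ and the exchange identity handles pairs of them. This inference is false in general, as the following example shows.

**Example.** Let $A=T$ be free on $u,v,w,x,y,z$, let $V$ have basis $e_1,e_2,e_3$, and put
$$\partial e_1=xy-uv,\qquad \partial e_2=yz,\qquad \partial e_3=wu .$$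
*There is no kernel in weight $\leq3$.* Weight $2$ is clear. In weight $3$ there are $36$ elements $pe_i,\ e_ip$ ($p$ a letter). Among the words $pxy,puv,pyz,pwu,xyp,uvp,yzp,wup$ in their images, a coincidence between a word $p\cdot(\ )$ and a word $(\ )\cdot p'$ requires the last letter of one of $xy,uv,yz,wu$ to be the first letter of another; this happens only in $xy\cdot z=x\cdot yz$ and $wu\cdot v=w\cdot uv$. So each of the $36$ images, except those of $xe_2$ and $e_3v$, contains a word that occurs in no other image ($pxy$ for $pe_1$, $uvp$ for $e_1p$, and so on). In a vanishing combination the $34$ other coefficients are therefore $0$. The remaining two images $xyz$ and $wuv$ are independent. Hence $K_{\le 3}=0$.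

*There is a kernel in weight $4$.* Let $\kappa=wx\,e_2-w\,e_1\,z-e_3\,vz$. Then $\partial\kappa=wxyz-(wxyz-wuvz)-wuvz=0$. The exchange elements of weight $4$ are combinations of $\partial(e_i)e_j-e_i\,\partial(e_j)$, which have no component in $W\otimes V\otimes W$, while $\kappa$ has the component $-w\otimes e_1\otimes z$ there. So $\kappa\ne0$ in $\tilde B$.

Thus knowing $K_3$ does not suffice. In terms of Section 1: if $xy$ is the leading word of $\partial e_1$, then $xyz$ is an overlap; if $uv$ is, then $wuv$ is an overlap. In either case no $\sigma$ can exist, since the kernel in weight $3$ is $0$. What passes from weight $3$ to all weights is the hypothesis of Lemma 2, and it concerns an *order* on the letters.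

There is a second obstacle. For $N\ge4$ our $A$ is not free. Since $a_{12}a_{34}=a_{34}a_{12}$ in $A$, elements of $A\otimes V\otimes A$ have no well-defined leading words. The remedy is to leave $A$: we compute in $T$, give each commutator of (ii) its own symbol $e_s$ on the same footing as the $\ell$'s and $r$'s, and send these extra symbols to $0$ in $B$ at the end.

## 6. Edges ordered by their larger endpoint

Order $X$ so that $a_{ij}>a_{kl}$ whenever $j<l$, with ties (equal maxima) broken arbitrarily. Let
$$S=\{a_{ij}a_{kl}\mid j<l\},$$
and define $g_s$ as follows, writing $\hat\ell_{ijk}=[a_{ij},a_{ik}+a_{jk}]$ and $\hat r_{ijk}=[a_{jk},a_{ij}+a_{ik}]$ for the elements of $T$ given by these formulas.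

* If $\{i,j\}\cap\{k,l\}=\varnothing$ and $s=a_{ij}a_{kl}$: $\ g_s=[a_{ij},a_{kl}]$.
* If $s=a_{ij}a_{jk}$ with $i<j<k$: $\ g_s=[a_{ij}+a_{ik},a_{jk}]=-\hat r_{ijk}$.
* If $s=a_{ij}a_{ik}$ with $i<j<k$: $\ g_s=[a_{ij}+a_{jk},a_{ik}]=\hat\ell_{ijk}+\hat r_{ijk}$.

These are all cases: if edges $\{i,j\}$, $\{k,l\}$ with $j<l$ are not disjoint, the common vertex is not $l$, so it equals $k$, and $k\in\{i,j\}$. In each case $s$ occurs in $g_s$ with coefficient $1$, and every other word of $g_s$ begins with a letter whose maximum is larger than that of the first letter of $s$, hence with a smaller letter. So $g_s=s-f_s$ as Section 1 requires. For instance, $[a_{ij}+a_{jk},a_{ik}]=a_{ij}a_{ik}+a_{jk}a_{ik}-a_{ik}a_{ij}-a_{ik}a_{jk}$, where the last three words begin with letters of maximum $k>j$.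

Let $C\subset kS$ be the span of the $e_s$ of the first kind. Identify the span of the others with $V$ by the unimodular change of basis
$$e_{a_{ij}a_{jk}}=-r_{ijk},\qquad e_{a_{ij}a_{ik}}=\ell_{ijk}+r_{ijk},\qquad\text{so}\quad \ell_{ijk}=e_{a_{ij}a_{ik}}+e_{a_{ij}a_{jk}} .$$
Then $kS=C\oplus V$, $\pi(\ell_{ijk})=\hat\ell_{ijk}$, $\pi(r_{ijk})=\hat r_{ijk}$. Disjoint edges have distinct maxima, so $\pi(C)$ is the span of all commutators in (ii), and $J$ is the ideal generated by $\pi(C)$. In weight $3$,
$$M_3=(W\otimes C\oplus C\otimes W)\oplus(W\otimes V\oplus V\otimes W),\qquad J_3=\pi(W\otimes C\oplus C\otimes W).$$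
Write $\pi_3=\pi|_{M_3}$, and let $\Omega$ be the set of overlaps, i.e. of words $a_{i_1j_1}a_{i_2j_2}a_{i_3j_3}$ with $j_1<j_2<j_3$.

A marked word $e_sz$ of weight $3$ is always leftmost, and $x\,e_{yz}$ fails to be leftmost exactly when $xy\in S$, i.e. when $xyz\in\Omega$. Let
$$\tau:\ker\pi_3\to k^\Omega,\qquad \tau(m)_{xyz}=\text{coefficient of } x\,e_{yz}\text{ in } m .$$
If $\tau(m)=0$, then $m\in L\cap\ker\pi=0$ by Lemma 1(a). Hence
$$\tau\ \text{is injective, over every } k. \tag{5}$$

## 7. Four points by hand

Let $N=4$. An overlap uses maxima $2,3,4$, so there are $1\cdot2\cdot3=6$ overlaps $\omega_{y,z}=a_{12}\,a_y\,a_z$ with $y\in\{13,23\}$, $z\in\{14,24,34\}$. There are also six relations $R_1,\dots,R_6$. Let $e_{12,34},e_{13,24},e_{23,14}$ be the basis of $C$, where $\pi(e_{p,p'})=[a_p,a_{p'}]$.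

Read $R_m$ as an element of $W\otimes V\oplus V\otimes W$. By Lemma 3, $\pi(R_m)\in J_3$, so $R_m$ can be corrected by an element of $W\otimes C\oplus C\otimes W$ to a syzygy $\hat R_m$. To find the correction we redo the proof of Lemma 3 in $T$, where the commutators of disjoint edges are not zero. For example, with the notation used there for $R_1$, in $T$
$$\hat\ell_{124}+\hat\ell_{134}=[X,c+Y]-[a_{12},a_{34}]-[a_{13},a_{24}],$$
so (4) gives $\pi(R_1)=[[a_{14},a_{23}],X]-[a_{23},[a_{12},a_{34}]+[a_{13},a_{24}]]$. Treating the others the same way, one gets (with $[e,a]=e\otimes a-a\otimes e$)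
$$\begin{aligned}
\hat R_1&=R_1+[e_{23,14},a_{12}+a_{13}]+[a_{23},e_{12,34}+e_{13,24}],\\
\hat R_2&=R_2-[e_{12,34},a_{23}+a_{24}]+[a_{34},e_{23,14}-e_{13,24}],\\
\hat R_3&=R_3+[e_{12,34},a_{13}+a_{23}]+[a_{12},e_{13,24}+e_{23,14}],\\
\hat R_4&=R_4+[e_{23,14},a_{24}+a_{34}]-[a_{23},e_{12,34}+e_{13,24}],\\
\hat R_5&=R_5-[e_{12,34},a_{13}+a_{14}+a_{23}+a_{24}],\\
\hat R_6&=R_6-[e_{13,24},a_{12}+a_{14}+a_{23}+a_{34}].
\end{aligned}$$
For $\hat R_2$ and $\hat R_4$ the corrections come from $\hat r_{123}+\hat r_{124}=[X,c+Y]-[a_{23},a_{14}]-[a_{24},a_{13}]$ and $\hat r_{124}+\hat r_{134}=[Y,c+X]-[a_{24},a_{13}]-[a_{34},a_{12}]$. For $\hat R_3$ they come from $\hat\ell_{134}+\hat\ell_{234}=[X,c+Y]-[a_{13},a_{24}]-[a_{23},a_{14}]$. For $\hat R_5,\hat R_6$ they are the single terms $[[a_{12},a_{34}],Q]$ and $[[a_{13},a_{24}],Q]$.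

Now read off the terms $a_{12}\otimes e_{yz}$, using $r_{ijk}=-e_{a_{ij}a_{jk}}$ and $\ell_{ijk}=e_{a_{ij}a_{ik}}+e_{a_{ij}a_{jk}}$:
$$\begin{aligned}
\tau(\hat R_2)&=-\omega_{23,34}, & \tau(\hat R_4)&=\omega_{23,24}+\omega_{23,34},\\
\tau(\hat R_1)&=-\omega_{23,14}-\omega_{23,24}-\omega_{23,34}, & \tau(\hat R_5)&=-\omega_{13,34}-\omega_{23,34},\\
\tau(\hat R_6)&=\omega_{13,24}, & \tau(\hat R_3)&=\text{the sum of all six } \omega_{y,z}.
\end{aligned}$$
In the order $R_2,R_4,R_1,R_5,R_6,R_3$ each line brings in exactly one new overlap, with coefficient $\pm1$. So the $6\times6$ matrix is triangular with determinant $\pm1$. By (5), the $\hat R_m$ are a basis of $\ker\pi_3$, and the six relations are exactly what the six overlaps ask for.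

For general $N$ we avoid this bookkeeping. It is enough to know that there are *as many* syzygies in hand as overlaps and that they are independent over *every* field.

## 8. Counting overlaps: $\ker\pi_3$ for all $N$

**Step 1: count the overlaps.** The letters of an overlap have distinct maxima, and the maxima determine their order. So $\Omega$ is the set of three-element sets of edges on $\{1,\dots,N\}$ with pairwise distinct maxima. Such a graph has no cycle, since the largest vertex of a cycle would be the maximum of two of its edges. A forest with three edges has components (with edges) of vertex sizes $4$, or $3+2$, or $2+2+2$.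

* On a fixed 4-set, the maxima must be its second, third and fourth elements, with $1\cdot2\cdot3=6$ choices of edges. Each choice is a forest with three edges on four vertices, hence connected.
* For a fixed disjoint pair $(t,p)$ of a 3-set and a 2-set, two edges in $t$ with distinct maxima can be chosen in $1\cdot2=2$ ways. The edge $p$ has yet another maximum.
* For three disjoint 2-sets there is exactly one overlap.

Therefore
$$|\Omega|=6\tbinom N4+2\cdot\#\{(t,p):|t|=3,\ |p|=2,\ t\cap p=\varnothing\}+\#\{\text{triples of disjoint 2-sets}\}. \tag{6}$$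

**Step 2: write down that many syzygies.** All are defined over $\mathbb Z$.

* (I) For each left-hand side $\rho$ in (i),(iii), read in $W\otimes V\oplus V\otimes W$ with $[a,b]=a\otimes b-b\otimes a$, Lemma 3 over $\mathbb Z$ says $\pi(\rho)\in J_3=\pi(W\otimes C\oplus C\otimes W)$. Choose $\hat\rho\in\rho+(W\otimes C\oplus C\otimes W)$ with $\pi(\hat\rho)=0$.
* (II) For disjoint edges $x,y$ let $c_{xy}=-c_{yx}\in C$ be the element with $\pi(c_{xy})=[x,y]$; it is $\pm$ a basis element of $C$. For each triple of pairwise disjoint edges $x,y,z$ take $[x,c_{yz}]+[y,c_{zx}]+[z,c_{xy}]\in W\otimes C\oplus C\otimes W$. It lies in $\ker\pi$ by Jacobi.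

There are six elements (I) per 4-set, two per disjoint pair $(t,p)$, and one element (II) per triple of disjoint 2-sets. By (6) there are exactly $|\Omega|$ of them.

**Lemma 4.** Over every nonzero commutative ring $k$, the elements (i),(iii) are linearly independent in $W\otimes V\oplus V\otimes W$, and the elements (I),(II) are linearly independent in $M_3$.

*Proof.* For (i),(iii) we look only at $W\otimes V$-components. A basis element $a_p\otimes \ell_t$ or $a_p\otimes r_t$ occurring in a relation (i) for the 4-set $S'$ has $p\cup t=S'$; in particular $p\cap t\ne\varnothing$. One occurring in (iii) has $p\cap t=\varnothing$. So different 4-sets, and different pairs $(p,t)$ in (iii), involve disjoint sets of basis elements, and each may be treated alone.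

For fixed $(p,t)$ in (iii) the components are $a_p\otimes\ell_t$ and $a_p\otimes r_t$, two distinct basis elements. For a 4-set, relabelled $\{1,2,3,4\}$, the components in $a_{14}\otimes V$ are $r_{123},\ r_{234},\ \ell_{123},\ \ell_{234}$ for $R_1,R_2,R_3,R_4$, and $0$ for $R_5,R_6$. So in a vanishing combination the coefficients of $R_1,\dots,R_4$ are $0$. Next, $R_5$ has component $r_{134}+r_{234}$ in $a_{12}\otimes V$, where $R_6$ has none, so its coefficient is $0$. Finally $R_6$ contains $a_{13}\otimes r_{124}$ with coefficient $1$, so its coefficient is $0$.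

Hence the elements (I) are independent modulo $W\otimes C\oplus C\otimes W$. The elements (II) lie in $W\otimes C\oplus C\otimes W$ and are independent there, because $x\otimes c_{yz}$, up to sign a basis element, occurs only in the one attached to $\{x,y,z\}$, with coefficient $\pm1$. $\square$

**Proposition 5.** Over every commutative ring $k\neq 0$, $\ker\pi_3$ is the $k$-span of the elements (I),(II), $\tau$ is bijective, and for every overlap there is an element $\sigma_{xyz}$ as in (2).

*Proof.* **Step 1: a unimodular matrix.** The goal is to show that (I),(II) span over all $k$ at once. Let $D$ be the integer $|\Omega|\times|\Omega|$ matrix whose columns are the values $\tau$ of the elements (I),(II) over $\mathbb Z$. Over any $k$ the corresponding matrix is the image of $D$ in $k$. Let $p$ be a prime. Over $\mathbb F_p$ the elements (I),(II) are independent by Lemma 4, and $\tau$ is injective by (5). So $D$ modulo $p$ is invertible, and $p\nmid\det D$. This holds for all primes $p$, so $\det D=\pm1$. Hence, over any $k$, the injective map $\tau$ sends the span of (I),(II) onto $k^\Omega$.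 So this span is all of $\ker\pi_3$, and $\tau$ is bijective.

**Step 2: the elements $\sigma_{xyz}$.** The goal is to get the shape (2). Given $xyz\in\Omega$, let $\sigma_{xyz}\in\ker\pi_3$ be the element whose $\tau$-value is $1$ at $xyz$ and $0$ elsewhere. Then $\sigma_{xyz}=x\,e_{yz}+l$ with $l\in L$ of weight $3$, and
$$\pi(l)=-x\,g_{yz}=-xyz+(\text{smaller words}).$$
By Lemma 1(a) the largest leading word in $l$ is $xyz$, with coefficient $-1$. The leftmost marked word with leading word $xyz$ is $e_{xy}z$. So $l=-e_{xy}z+(\text{leftmost marked words with leading word}<xyz)$. $\square$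

## 9. A left inverse of $\partial$

We prove Theorem A by constructing a bimodule map $I\to B$ that sends $\partial v$ back to $v$.

**Step 1: a map $\Phi:M\to B$ lifting $\pi$.** Let $\varepsilon:kS=C\oplus V\to B$ be $0$ on $C$ and the canonical map on $V$. Regard $A$-bimodules as $T$-bimodules through $q$, and let $\Phi:M\to B$ be the $T$-bimodule map with $\Phi(e_s)=\varepsilon(e_s)$. Then $\partial\varepsilon=q\pi$ on $kS$: on $C$ both sides vanish, and on $V$ we have $\partial\ell_{ijk}=q(\hat\ell_{ijk})$, $\partial r_{ijk}=q(\hat r_{ijk})$. Hence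
$$\partial\circ\Phi=q\circ\pi. \tag{7}$$

**Step 2: $\Phi$ kills every syzygy.** By Proposition 5 the hypothesis of Lemma 2 holds, so $\ker\pi$ is generated by two kinds of elements.

* Trivial syzygies $e_swg_{s'}-g_swe_{s'}$. Put $b=\varepsilon(e_s)q(w)$ and $b'=\varepsilon(e_{s'})$. By (7), $q(g_{s'})=\partial b'$ and $q(g_s)q(w)=\partial b$. So the image under $\Phi$ is $b\,\partial(b')-\partial(b)\,b'=0$, by the exchange identity.
* Elements $\sigma_{xyz}\in\ker\pi_3$, which are combinations of (I) and (II). Since $\varepsilon(C)=0$, $\Phi(\hat\rho)$ is the class of $\rho$ in $B$, which is $0$ by (i),(iii). For the same reason $\Phi$ kills (II).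

So $\Phi(\ker\pi)=0$.

**Step 3: descend to $I$.** Let $I_T=\pi(M)$, the ideal of $T$ generated by all $g_s$. By Step 2, $\Phi=\varphi\circ\pi$ for a $T$-bimodule map $\varphi:I_T\to B$ with $\varphi(g_s)=\varepsilon(e_s)$. It vanishes on $\pi(C)$, hence on the ideal $J$ generated by $\pi(C)$. So it induces a map $\bar\varphi:I_T/J\to B$, which is a map of $A$-bimodules. Now $I_T/J=q(I_T)$ is the ideal of $A$ generated by the $q(g_s)$, that is, by the $\partial\ell_{ijk},\partial r_{ijk}$. This is $\partial(B)=I$.

**Step 4: conclude.** For a generator $v\in\{\ell_{ijk},r_{ijk}\}$ we have $\partial v=q\pi(v)$, so $\bar\varphi(\partial v)=\varphi(\pi(v))=\Phi(v)=v$ in $B$. The map $\bar\varphi\circ\partial:B\to B$ is an $A$-bimodule map fixing generators of $B$, so it is $\mathrm{id}_B$. Therefore $\ker\partial=0$. Finally $H^{-1}=0$ and $H^0=A/I=U$, so $(B\to A)\to(0\to U)$ is a quasi-isomorphism. This proves Theorem A. $\blacksquare$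

Since $J\subset I_T$, we also record $U=A/I=T/I_T$.

## 10. Minimality, the converse, and the ranks of $B$

**Proof of Theorem B, part 1.** *$K$ is a $U$-bimodule.* Let $x=\tilde\partial(b)\in I$ and $\kappa\in K$. Then $x\kappa=\tilde\partial(b)\kappa=b\,\tilde\partial(\kappa)=0$, and likewise $\kappa x=\kappa\,\tilde\partial(b)=\tilde\partial(\kappa)\,b=0$.

*Generation.* The sub-bimodule generated by (i),(iii) lies in $K$ by Lemma 3, and $K/(\text{(i),(iii)})=\ker(\partial:B\to A)=0$ by Theorem A.

*Low weights.* The generators in $V$ have weight $2$, so the exchange elements $\partial(b)b'-b\,\partial(b')$ generate a sub-bimodule in weights $\ge4$. Hence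
$$\tilde B_{\le1}=0,\qquad \tilde B_2=V,\qquad \tilde B_3=W\otimes V\oplus V\otimes W. \tag{8}$$
The $g_s$ are linearly independent, since they have distinct monic leading words. So $V\to A_2=T_2/\pi(C)$ is injective, and $K_{\le2}=0$.

*Weight $3$.* As $K$ is generated by the elements (i),(iii) of weight $3$ and $A_0=k$, the module $K_3$ is their $k$-span. They are independent by Lemma 4. Their number is
$$6\tbinom N4+2\tbinom N3\tbinom{N-3}2=6\tbinom N4+20\tbinom N5,$$
since a 5-set splits into a 3-set and a 2-set in $10$ ways.

**Part 2.** Let $Y\subset K$ consist of homogeneous elements, and let $Y_3$ be its subset of weight $3$. Since $K_{\le2}=0$ and $A_0=k$, the weight-3 part of the sub-bimodule $(Y)$ is the span of $Y_3$. The kernel of $\tilde B/(Y)\to A$ is $K/(Y)$. If it is $0$, then $(Y)=K$, and in weight $3$ this says that $Y_3$ spans $K_3$. Conversely, if $Y_3$ spans $K_3$, then $(Y)$ contains the generators (i),(iii) of $K$, so $(Y)=K$. Since (i),(iii) form a basis of $K_3$, no proper subset of them spans $K_3$, so none can be omitted. Over a field, a spanning set of $K_3$ has at least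 $\dim K_3=6\binom{n+1}4+20\binom{n+1}5$ elements, and (i),(iii) attain this number.

**Part 3.** *The series of $U$.* By Step 2 of Lemma 2, $M=P+L$ with $P\subset\ker\pi$, so $I_T=\pi(M)=\pi(L)$. By Lemma 1(b), the normal words span $T$ modulo $I_T$. By Lemma 1(a), the largest word of a nonzero element of $\pi(L)$ is not normal, so no nonzero combination of normal words lies in $I_T$. Hence $U=T/I_T$ is $k$-free on the normal words. A word is normal if and only if the maxima of its letters weakly decrease from left to right. So a normal word is a concatenation of arbitrary words in the alphabets $X_N,X_{N-1},\dots,X_2$, in this order, where $X_m=\{a_{im}\mid i<m\}$ has $m-1$ elements. The series of $U$ is therefore $\prod_{m=2}^{N}\frac1{1-(m-1)t}=\prod_{m=1}^n\frac1{1-mt}$.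

*The series of $A$.* The algebra $A$ is generated by letters of which some pairs commute, with no other relation. Its series is given by a theorem of Cartier–Foata (*Problèmes combinatoires de commutation et réarrangements*, LNM 85, 1969), which we recall with a proof.

**Lemma 6.** Let $X$ be a finite alphabet in which certain pairs of distinct letters are declared to commute, let $\mathcal M$ be the monoid of words modulo swaps of adjacent commuting letters, and let $A$ be its monoid algebra. Then $\sum_d\operatorname{rk}(A_d)t^d=\big(\sum_j(-1)^jm_jt^j\big)^{-1}$, where $m_j$ is the number of sets of $j$ pairwise commuting distinct letters.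

*Proof.* For $\omega\in\mathcal M$ let $D(\omega)$ be the set of letters $x$ with $\omega\in x\mathcal M$. We claim that $x\in D(\omega)$ if and only if, in one (equivalently, every) word representing $\omega$, the letter $x$ occurs and all letters before its first occurrence commute with $x$. This condition is unaffected by a swap: a swap involving the first $x$ only adds or removes a letter that commutes with $x$, and other swaps do not change which letters precede the first $x$. It holds for words beginning with $x$, and if it holds, $x$ can be moved to the front.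

If $x\ne y$ are in $D(\omega)$, look at a representing word. If the first $x$ precedes the first $y$, then $x$ commutes with $y$; otherwise exchange roles. So the letters in $D(\omega)$ commute pairwise. Deleting the first $x$ from a word is compatible with swaps (two words differing by a swap become equal or still differ by a swap), so $x\mu=x\mu'$ in $\mathcal M$ implies $\mu=\mu'$.

For a set $F$ of pairwise commuting letters let $[F]$ be its product. If $\omega=[F]\mu$, then any $x\in F$ can be put first, so $F\subset D(\omega)$; and $\mu$ is unique by cancellation. Conversely, let $F\subset D(\omega)$ and $x\in F$. Delete the first $x$ from a word representing $\omega$ to get $\omega=x\omega_1$. The criterion for the other letters of $F$ survives the deletion, so $F\setminus\{x\}\subset D(\omega_1)$, and by induction $\omega=[F]\mu$ for some $\mu$. Hence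
$$\Big(\sum_F(-t)^{|F|}\Big)\Big(\sum_{\mu\in\mathcal M}t^{|\mu|}\Big)=\sum_{\omega\in\mathcal M}t^{|\omega|}\sum_{F\subset D(\omega)}(-1)^{|F|}=1,$$
because the inner sum is $0$ unless $D(\omega)=\varnothing$, i.e. unless $\omega=1$. $\square$

Our $A=T/J$ is such a monoid algebra: $J$ is spanned by the differences of words that differ by one swap, so $A$ is free on $\mathcal M$. Pairwise commuting distinct letters are pairwise disjoint edges, so $m_j$ is the number of $j$-matchings on $N$ points, $m_j=\frac{N!}{2^jj!(N-2j)!}$.

*Freeness and ranks.* Let first $k=\mathbb Z$. By Theorem A, $0\to B\to A\to U\to0$ is exact. Each $B_d$ is a subgroup of the finitely generated free abelian group $A_d$, hence free, of rank $\operatorname{rk}A_d-\operatorname{rk}U_d$. For general $k$, the algebra $A$ is obtained from its integral form by base change. The module $B$ is the quotient of $A\otimes V\otimes A$ by a submodule spanned by images of integral elements: the exchange elements are bilinear in $(b,b')$, so $b,b'$ may be taken from a $k$-basis defined over $\mathbb Z$; and (i),(iii) are integral. As $\otimes_{\mathbb Z}k$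 is right exact, $B$ over $k$ is $B_{\mathbb Z}\otimes_{\mathbb Z} k$. So it is graded free with the same ranks, which are those in Theorem B. $\blacksquare$

**Check for $n=3$.** The series of $A$ is $(1-6t+3t^2)^{-1}=1+6t+33t^2+180t^3+\cdots$, and that of $U$ is $\frac1{(1-t)(1-2t)(1-3t)}=1+6t+25t^2+90t^3+\cdots$. So $\operatorname{rk}B_2=8$, the number of $\ell$'s and $r$'s. And $\operatorname{rk}B_3=90=96-6$, which is the rank $2\cdot6\cdot8$ of $W\otimes V\oplus V\otimes W$ minus the six relations $R_1,\dots,R_6$.

## 11. Quadratic Gröbner bases and weight three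

The argument uses the particular relations only in weight $3$. To isolate what it needs, recall that a subspace $R\subset T_2$ is a (quadratic) *Gröbner basis* of the ideal $(R)$ it generates, for deglex, if the largest word of every nonzero element of $(R)$ has a factor that is the largest word of a nonzero element of $R$. For example, with $x>y>z$, the span of $[x,y],[x,z],[y,z]$ is one: the normal words $z^cy^bx^a$ map to distinct monomials in $k[x,y,z]$, so no nonzero combination of them lies in $(R)$. Suppose the largest word of some nonzero $f\in (R)$ were normal. Reducing the other, smaller words of $f$ by Lemma 1(b) would not change it, and would produce a nonzero combination of normal words in $(R)$, a contradiction. On the other hand, for the example of Section 5 with $xy>uv$, the element $x\cdot yz-(xy-uv)z=uvz$ of the ideal has no factor among the leading words $xy,yz,wu$, so that span is not a Gröbner basis for such an order.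

**Theorem C.** Let $k$ be a field, $X$ a finite ordered alphabet, $W=kX$, $T=T(W)$, and let $C\subset R\subset T_2$ be subspaces such that $R$ is a (quadratic) Gröbner basis, for deglex, of the ideal it generates. Let $A=T/(C)$, $R=C\oplus V$, and let $\tilde B$ be $A\otimes V\otimes A$ modulo the elements $\partial(b)b'-b\,\partial(b')$. Let $K=\ker\tilde\partial$, and let $Y\subset K$ be a set of homogeneous elements. Then $\tilde B/(Y)\to A$ is acyclic if and only if the weight-3 elements of $Y$ span $K_3=\ker(W\otimes V\oplus V\otimes W\to A_3)$.

*Proof.* Here $\partial:V\to A_2$ is the restriction of $q:T\to A$. Write $Y_3$ for the set of weight-3 elements of $Y$.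

**Step 1: acyclicity forces $Y_3$ to span $K_3$.** As in (8), $\tilde B_{\le1}=0$, $\tilde B_2=V$ and $\tilde B_3=W\otimes V\oplus V\otimes W$, because the exchange elements have weight $\ge4$ and $A_1=W$. Since $V\cap C=0$, $V$ injects into $T_2/C=A_2$, so $K_{\le2}=0$. So the weight-3 part of $(Y)$ is the span of $Y_3$. The kernel of $\tilde B/(Y)\to A$ is $K/(Y)$; if it vanishes, comparison in weight $3$ gives $\operatorname{span}Y_3=K_3$.

For the converse assume that $Y_3$ spans $K_3$.

**Step 2: put $R$ into the form of Section 1.** Let $S$ be the set of largest words of nonzero elements of $R$. By Gaussian elimination $R$ has a basis $g_s=s-f_s$ ($s\in S$) with $f_s$ a combination of words $<s$. Identify $kS$ with $R$ by $e_s\mapsto g_s$, so that $M=T\otimes R\otimes T$ and $\pi$ is multiplication. Let $I_T=\pi(M)=(R)$.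

**Step 3: $\pi(L)=I_T$.** Let $f\in I_T$. By Lemma 1(b), $f=\pi(l)+h$ with $l\in L$ and $h$ a combination of normal words. Then $h\in I_T$. If $h\neq0$, its largest word would have a factor in $S$ by the Gröbner property, which contradicts normality. So $f=\pi(l)$.

**Step 4: the elements $\sigma_{xyz}$ exist.** For an overlap $xyz$, the element $x\,g_{yz}-g_{xy}\,z=-x f_{yz}+f_{xy}z$ lies in $I_T$, and all its words are $<xyz$. By Step 3 it equals $\pi(l)$ with $l\in L$, and we may take $l$ of weight $3$. By Lemma 1(a), $l$ involves only leading words $<xyz$. Put $\sigma_{xyz}=x\,e_{yz}-e_{xy}\,z-l\in\ker\pi$. It has the form (2), so Lemma 2 applies.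

**Step 5: a left inverse.** Let $\varepsilon:R\to\tilde B/(Y)$ be the projection $R=C\oplus V\to V$ followed by the canonical map, and let $\Phi:M\to\tilde B/(Y)$ be the induced $T$-bimodule map. For $c+v\in C\oplus V$ we have $\partial\varepsilon(c+v)=q(v)=q(c+v)$, so $\partial\circ\Phi=q\circ\pi$. As in Section 9, the exchange identity gives $\Phi(e_swg_{s'}-g_swe_{s'})=0$. If $\sigma\in\ker\pi_3$, then $\Phi(\sigma)$ is the class of the element of $\tilde B_3=W\otimes V\oplus V\otimes W$ obtained by projecting $R\to V$. Its image under $\tilde\partial$ is $q\pi(\sigma)=0$, so this element lies in $K_3=\operatorname{span}Y_3$ and its class is $0$. By Lemma 2, $\Phi(\ker\pi)=0$.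

Hence $\Phi=\varphi\circ\pi$ for a $T$-bimodule map $\varphi:I_T\to\tilde B/(Y)$ with $\varphi(r)=\varepsilon(r)$ for $r\in R$. It vanishes on $C$, so on $(C)$, and induces an $A$-bimodule map $\bar\varphi:I_T/(C)\to\tilde B/(Y)$. Here $I_T/(C)=q(I_T)$ is the ideal of $A$ generated by $q(V)$, i.e. the image of $\partial$. Since $\bar\varphi(\partial v)=v$ for $v\in V$, the bimodule map $\bar\varphi\circ\partial$ is the identity on generators, hence the identity. So $\partial:\tilde B/(Y)\to A$ is injective. $\blacksquare$
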